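\title{The narrow-class periodic locus of a proper $\Lambda$-scheme}

\begin{abstract}
Let $K$ be a number field and let $X$ be a flat scheme of finite type over $\mathcal O_K$ with commuting Frobenius lifts $\psi_{\mathfrak p}$, one for each maximal ideal $\mathfrak p$ of $\mathcal O_K$. The periodic locus $X(\mathfrak r)$ is the largest closed subscheme on which the resulting action of the monoid of nonzero ideals depends only on the narrow ideal class. We prove the conjecture, stated in a paper of Borger and de Smit, that $X(\mathfrak r)$ is nonempty when $X$ is proper and nonempty. Moreover $X(\mathfrak r)$ is then finite \'etale over $\mathcal O_K$, it splits over the narrow Hilbert class field, and every closed point of $X$ is carried into it by a composite of Frobenius lifts. The proof lifts a closed point to a periodic point in characteristic zero, passes to a finite set of algebraic points that all Frobenius lifts permute, and identifies the lifts on this set with Frobenius elements of an abelian extension unramified at all finite primes.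
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Let $K$ be a number field with ring of integers $\mathcal O_K$, and let $P$ be the set of all maximal ideals of $\mathcal O_K$. For $\mathfrak p\in P$ put $k(\mathfrak p)=\mathcal O_K/\mathfrak p$ and $N(\mathfrak p)=\#k(\mathfrak p)$. The nonzero ideals of $\mathcal O_K$ form a monoid $\mathrm{Id}_P$, freely generated by $P$. For an $\mathcal O_K$-scheme $X$ we write $X_{\mathfrak p}$ for the fiber over $\mathfrak p$ and $X_K$ for the generic fiber. If $Y$ is a scheme over a field with $q$ elements and $Q$ is a power of $q$, the \emph{$Q$-Frobenius} of $Y$ is the endomorphism that is the identity on the underlying space and raises local sections to the $Q$-th power.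

\begin{definition}\label{def:lambda}
A \emph{$\Lambda_{\mathcal O_K,P}$-scheme}, or \emph{$\Lambda$-scheme} for short, is a scheme $X$, flat and of finite type over $\mathcal O_K$, with pairwise commuting $\mathcal O_K$-endomorphisms $\psi_{\mathfrak p}\colon X\to X$ ($\mathfrak p\in P$) such that $\psi_{\mathfrak p}$ induces the $N(\mathfrak p)$-Frobenius on $X_{\mathfrak p}$. For $\mathfrak a=\prod\mathfrak p^{n_{\mathfrak p}}\in\mathrm{Id}_P$ we put $\psi_{\mathfrak a}=\prod\psi_{\mathfrak p}^{n_{\mathfrak p}}$, so that $\psi_{\mathfrak a}\psi_{\mathfrak b}=\psi_{\mathfrak a\mathfrak b}$ and $\psi_{(1)}=\mathrm{id}$.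
\end{definition}

On an affine $\Lambda$-scheme $\operatorname{Spec}C$ the condition on the fiber reads $\psi_{\mathfrak p}^*(c)\equiv c^{N(\mathfrak p)}\bmod\mathfrak pC$. Two families of examples should be kept in mind. The first is the projective line over $\mathcal O_K$ with $\psi_{\mathfrak p}^*(t)=t^{N(\mathfrak p)}$: for $a_i\in\mathcal O_K$ and $N=N(\mathfrak p)$ we have $(\sum a_it^i)^N\equiv\sum a_i^Nt^{iN}\equiv\sum a_it^{iN}\bmod\mathfrak p$, and the same computation applies to the coordinate $1/t$. The second is $\operatorname{Spec}\mathcal O_L$ for an abelian extension $L/K$ unramified at all finite primes, with $\psi_{\mathfrak p}^*$ the Frobenius element of $\mathfrak p$ in $\operatorname{Gal}(L/K)$; see Section~\ref{sec:cft}.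

In the second family the action of the infinite monoid $\mathrm{Id}_P$ factors through a finite group. An element of $K^\times$ is \emph{totally positive} if it is positive at every real place. The \emph{narrow class group} $\mathrm{Cl}^+$ is the finite group of fractional ideals modulo principal ideals with a totally positive generator. Every class contains an integral ideal, since positive integers are totally positive and clear denominators. Let $\mathfrak r$ denote the product of all real places of $K$, a modulus with trivial finite part, and for $\mathfrak a,\mathfrak b\in\mathrm{Id}_P$ write $\mathfrak a\sim_{\mathfrak r}\mathfrak b$ if $\mathfrak b=x\mathfrak a$ with $x\in K^\times$ totally positive, that is, if $[\mathfrak a]=[\mathfrak b]$ in $\mathrm{Cl}^+$.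

Let $X$ be separated over $\mathcal O_K$. Two $\mathcal O_K$-morphisms $f,g\colon X\to X$ then have an \emph{equalizer}, the pullback of the diagonal under $(f,g)$. It is a closed subscheme of $X$, and a morphism $h\colon V\to X$ factors through it if and only if $fh=gh$. Its formation commutes with base change, and on an affine open $\operatorname{Spec}B$ that $f$ and $g$ map to itself it is cut out by the elements $f^*b-g^*b$.

\begin{definition}\label{def:periodic}
Let $X$ be a separated $\Lambda$-scheme. The \emph{$\mathfrak r$-periodic locus} $X(\mathfrak r)$ is the intersection, over all pairs $\mathfrak a\sim_{\mathfrak r}\mathfrak b$ in $\mathrm{Id}_P$, of the equalizers of $\psi_{\mathfrak a}$ and $\psi_{\mathfrak b}$.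
\end{definition}

We shall use the definition mainly through its universal property: for a morphism $h\colon V\to X$,
\begin{equation}\label{eq:univ}
h \text{ factors through } X(\mathfrak r)\iff \psi_{\mathfrak a}h=\psi_{\mathfrak b}h \text{ whenever } \mathfrak a\sim_{\mathfrak r}\mathfrak b .
\end{equation}
So $X(\mathfrak r)$ is the largest closed subscheme on which $\psi_{\mathfrak a}$ depends only on the narrow class of $\mathfrak a$. The problem, a conjecture in the paper of Borger and de Smit \cite{BdS}, is the following.

\begin{quote}
\emph{If a $\Lambda$-scheme $X$ is proper over $\mathcal O_K$ and nonempty, is $X(\mathfrak r)$ nonempty?}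
\end{quote}

For $K=\mathbb Q$ every ideal has a positive generator, so $X(\mathfrak r)$ is the common fixed locus of all $\psi_p$, and the question asks for a fixed point theorem. This case is known (Borger). For general $K$ a common fixed point is too much to ask: on $\operatorname{Spec}\mathcal O_L$ as above, with $L\neq K$, some $\psi_{\mathfrak p}$ has no fixed point at all (Proposition~\ref{prop:OL}). What holds on $\operatorname{Spec}\mathcal O_L$, by Artin reciprocity, is that $\psi_{\mathfrak a}$ depends only on the narrow class of $\mathfrak a$. On the projective line the sections $0$, $1$, $\infty$ are fixed by everything. Both families therefore suggest the answer yes, and the second shows that periodicity modulo $\mathrm{Cl}^+$ is the strongest conclusion one can hope for. The difficulty is that the Frobenius condition on $\psi_{\mathfrak p}$ concerns only the fiber $X_{\mathfrak p}$, while the definition of $X(\mathfrak r)$ compares the maps $\psi_{\mathfrak p}$ for all $\mathfrak p$ at once. Different fibers communicate only through the generic fiber, so the proof has to produce points in characteristic zero.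

\begin{theorem}\label{thm:A}
If $X$ is a nonempty proper $\Lambda$-scheme, then $X(\mathfrak r)\neq\emptyset$.
\end{theorem}

To describe $X(\mathfrak r)$, fix an algebraic closure $\overline K$ of $K$, put $G_K=\operatorname{Gal}(\overline K/K)$, and let $H^+\subseteq\overline K$ be the narrow Hilbert class field, so that the Artin map gives $\mathrm{Cl}^+\cong\operatorname{Gal}(H^+/K)$ (see Section~\ref{sec:background}).

\begin{theorem}\label{thm:B}
Let $X$ be a separated $\Lambda$-scheme.
\begin{itemize}
\item[(a)] $X(\mathfrak r)$ is stable under all $\psi_{\mathfrak q}$ and is \'etale over $\mathcal O_K$.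
\item[(b)] Let $X$ be proper. Then $X(\mathfrak r)$ is finite \'etale over $\mathcal O_K$. On $X(\mathfrak r)(\overline K)$ the map $\psi_{\mathfrak a}$ acts through the class of $\mathfrak a$ in $\mathrm{Cl}^+$, and $G_K$ acts through $\operatorname{Gal}(H^+/K)\cong\mathrm{Cl}^+$ by the same action. Hence $X(\mathfrak r)\cong\coprod_i\operatorname{Spec}\mathcal O_{L_i}$ with $K\subseteq L_i\subseteq H^+$.
\item[(c)] Let $X$ be proper. For every closed point $x\in X$ there is $\mathfrak b\in\mathrm{Id}_P$ with $\psi_{\mathfrak b}(x)\in X(\mathfrak r)$. So every nonempty closed subset of $X$ stable under all $\psi_{\mathfrak q}$ meets $X(\mathfrak r)$. If $X\neq\emptyset$, then $X(\mathfrak r)(\mathcal O_{H^+})\neq\emptyset$; in particular, if $\mathrm{Cl}^+=1$, there is a point of $X(\mathcal O_K)$ fixed by all $\psi_{\mathfrak q}$.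
\end{itemize}
\end{theorem}

The last theorem is a converse to (b) and shows that Theorem~\ref{thm:A} is sharp. For a product $\mathfrak r'$ of some of the real places, define $\sim_{\mathfrak r'}$, the locus $X(\mathfrak r')$ and the class group $\mathrm{Cl}(\mathfrak r')$ as above, requiring positivity only at the places in $\mathfrak r'$. There is a natural surjection $\mathrm{Cl}^+\to\mathrm{Cl}(\mathfrak r')$.

\begin{theorem}\label{thm:C}
\begin{itemize}
\item[(a)] Every finite $\mathrm{Cl}^+$-set is $X(\mathfrak r)(\overline K)$ for some finite \'etale $\Lambda$-scheme $X$ with $X=X(\mathfrak r)$.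
\item[(b)] One has $X(\mathfrak r')\neq\emptyset$ for all nonempty proper $\Lambda$-schemes $X$ if and only if $\mathrm{Cl}^+\to\mathrm{Cl}(\mathfrak r')$ is an isomorphism.
\item[(c)] Properness cannot be dropped from Theorem~\ref{thm:A}: for $K=\mathbb Q$ and $X=\operatorname{Spec}\mathbb Z[i,\frac12]$, with $\psi_2=\mathrm{id}$ and $\psi_p$ the Frobenius element of $p$ for $p$ odd, one has $X(\mathfrak r)=\emptyset$.
\end{itemize}
\end{theorem}

Section~\ref{sec:background} collects the standard facts that we use. Section~\ref{sec:cft} proves Theorem~\ref{thm:C}, using Theorem~\ref{thm:A} for one implication in (b). Section~\ref{sec:P1} runs the method on the projective line. Theorem~\ref{thm:A} is proved in Sections~\ref{sec:contraction}--\ref{sec:main}, and the proof of Theorem~\ref{thm:B} is completed in Section~\ref{sec:etale}.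

\section{Background from schemes and class field theory}\label{sec:background}

Points of an $\mathcal O_K$-scheme $X$ with values in an $\mathcal O_K$-algebra are $\mathcal O_K$-morphisms. An element $\sigma\in G_K$ acts on $s\in X(\overline K)$ by composing on the source, and an endomorphism $\psi$ of $X$ acts by composing on the target, so the two actions commute. If $X=\operatorname{Spec}C$ and $s$ is viewed as a homomorphism $C\to\overline K$, then $\sigma s=\sigma\circ s$ and $\psi s=s\circ\psi^*$. We write $\mathcal O_{K,\mathfrak p}$ for the localization of $\mathcal O_K$ at $\mathfrak p$, a discrete valuation ring.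

We use the following facts about schemes.
\begin{itemize}
\item[(S1)] A nonempty closed subset of a quasi-compact scheme contains a closed point. If $X$ is of finite type over $\mathcal O_K$, hence over $\mathbb Z$, the residue field $k(x)$ of a closed point $x$ is finite; so $x\in X_{\mathfrak p}$ for some $\mathfrak p\in P$, and $k(x)$ is a finite extension of $k(\mathfrak p)$.
\item[(S2)] Let $O$ be a local $\mathcal O_K$-algebra and $x\in X$. The morphisms $\operatorname{Spec}O\to X$ that send the closed point to $x$ correspond to the local homomorphisms $\mathcal O_{X,x}\to O$.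
\item[(S3)] Let $f\colon Y\to S$ be of finite type, with $S$ noetherian. The points of $Y$ that are isolated in their fiber form an open subset. If $f$ is proper with finite fibers, then $f$ is finite.
\item[(S4)] Let $X$ be proper over $\mathcal O_K$ and $L/K$ a finite extension. Every point of $X(L)$ extends to a point of $X(\mathcal O_L)$. (Apply the valuative criterion to the localizations of $\mathcal O_L$; each extension spreads out to an open neighborhood, and these glue since $X$ is separated.)
\item[(S5)] Let $Y$ be of finite type over $\mathcal O_K$, let $x\in Y_{\mathfrak q}$ be a closed point and $\pi$ a uniformizer of $\mathcal O_{K,\mathfrak q}$. Then $Y$ is \'etale over $\mathcal O_K$ at $x$ if and only if $\mathcal O_{Y,x}$ is flat over $\mathcal O_{K,\mathfrak q}$ and $\mathcal O_{Y,x}/\pi\mathcal O_{Y,x}$ is a field (it is then finite and separable over the finite field $k(\mathfrak q)$). Flatness over $\mathcal O_{K,\mathfrak q}$ means that $\pi$ is a nonzerodivisor. The set of points at which $Y$ is \'etale is open, so by (S1) \'etaleness can be tested at closed points.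
\item[(S6)] A noetherian local domain $D$ that is not a field is dominated by a discrete valuation ring of its fraction field, that is, contained in one by a local inclusion \cite{EGA,Hartshorne}.
\end{itemize}

Let $\overline{\mathcal O}$ be the ring of integers of $\overline K$, let $\mathfrak q\in P$, and let $\mathfrak Q$ be a maximal ideal of $\overline{\mathcal O}$ above $\mathfrak q$. The \emph{inertia group} $I_{\mathfrak Q}$ consists of the $\sigma\in G_K$ with $\sigma z\equiv z\bmod\mathfrak Q$ for all $z\in\overline{\mathcal O}$. A \emph{Frobenius element} at $\mathfrak Q$ is a $\sigma\in G_K$ with $\sigma z\equiv z^{N(\mathfrak q)}\bmod\mathfrak Q$ for all $z\in\overline{\mathcal O}$; such elements exist. The same definitions apply to a prime $\mathfrak Q_L$ of a finite Galois extension $L\subseteq\overline K$ of $K$ and the group $\operatorname{Gal}(L/K)$.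
\begin{itemize}
\item[(N1)] If $\mathfrak Q_L=\mathfrak Q\cap\mathcal O_L$, then $I_{\mathfrak Q}$ maps onto the inertia group of $\mathfrak Q_L$. The prime $\mathfrak q$ is unramified in $L$ if and only if the inertia groups of the primes of $L$ above it are trivial. In that case $\mathfrak Q_L$ has a unique Frobenius element in $\operatorname{Gal}(L/K)$, and it is the restriction of any Frobenius element at $\mathfrak Q$.
\item[(N2)] (Chebotarev.) Every element of $\operatorname{Gal}(L/K)$ is the Frobenius element of some prime of $L$ unramified over $K$.
\item[(N3)] If $L/K$ is abelian and unramified at all finite primes, the Frobenius element of $\mathfrak Q_L$ depends only on $\mathfrak q$. It is written $(\mathfrak q,L/K)$, and extends multiplicatively to the \emph{Artin symbol} $(\mathfrak a,L/K)$ of a fractional ideal $\mathfrak a$. By Artin reciprocity the symbol is trivial on principal ideals with a totally positive generator \cite{Neukirch}. The \emph{narrow Hilbert class field} $H^+$ is the maximal abelian extension of $K$ unramified at all finite primes, and $\mathfrak a\mapsto(\mathfrak a,H^+/K)$ induces an isomorphism $\mathrm{Cl}^+\cong\operatorname{Gal}(H^+/K)$.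 For $K\subseteq L\subseteq H^+$ the symbol $(\mathfrak a,L/K)$ is the restriction of $(\mathfrak a,H^+/K)$ to $L$.
\end{itemize}

\section{$\Lambda$-schemes from unramified abelian extensions}\label{sec:cft}

\begin{proposition}\label{prop:OL}
Let $K\subseteq L\subseteq H^+$ and $X=\operatorname{Spec}\mathcal O_L$, with $\psi_{\mathfrak q}^*=(\mathfrak q,L/K)$.
\begin{itemize}
\item[(a)] $X$ is a finite \'etale $\Lambda$-scheme with $X(\mathfrak r)=X$, and $X(\overline K)=\operatorname{Gal}(L/K)$ with $\psi_{\mathfrak a}$ acting as translation by $(\mathfrak a,L/K)$.
\item[(b)] If $(\mathfrak a,L/K)\neq1$, the equalizer of $\psi_{\mathfrak a}$ and $\mathrm{id}$ is empty.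
\end{itemize}
\end{proposition}

\begin{proof}
(a) Since $\mathfrak q$ is unramified in $L$, the local ring of $X$ at a prime above $\mathfrak q$ is a discrete valuation ring in which a uniformizer of $\mathcal O_{K,\mathfrak q}$ remains a uniformizer, so $X$ is \'etale by (S5). The $\psi_{\mathfrak q}$ commute because $\operatorname{Gal}(L/K)$ is abelian. For $c\in\mathcal O_L$ the element $\psi_{\mathfrak q}^*(c)-c^{N(\mathfrak q)}$ lies in every prime of $L$ above $\mathfrak q$ by (N3), and the intersection of these primes is $\mathfrak q\mathcal O_L$, again because $\mathfrak q$ is unramified. So $X$ is a $\Lambda$-scheme with $\psi_{\mathfrak a}^*=(\mathfrak a,L/K)$. This depends only on the narrow class of $\mathfrak a$, so $X(\mathfrak r)=X$. Finally $X(\overline K)=\operatorname{Hom}_K(L,\overline K)=\operatorname{Gal}(L/K)$, and $\psi_{\mathfrak a}s=s\circ(\mathfrak a,L/K)$.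

(b) Let $\sigma=(\mathfrak a,L/K)\ne1$. The equalizer is cut out by the ideal generated by all $\sigma c-c$ with $c\in\mathcal O_L$. A maximal ideal containing these elements has $\sigma$ in its inertia group, which is trivial by (N1). So the ideal is the unit ideal.
\end{proof}

\begin{example}\label{ex:sqrt3}
Let $K=\mathbb Q(\sqrt3)$ and $L=K(i)=K(\sqrt{-3})$. The field $L$ is generated by a root of $x^2+1$, of discriminant $-4$, and also by a root of $x^2+x+1$, of discriminant $-3$; so $L/K$ is unramified at all finite primes and $L\subseteq H^+$. The prime $\mathfrak p=(\sqrt3)$ has norm $3$, and $\sigma=(\mathfrak p,L/K)$ satisfies $\sigma(i)\equiv i^3=-i$ modulo a prime above $3$, which forces $\sigma(i)=-i$. Thus $\psi_{\mathfrak p}$ has no fixed point on $X=\operatorname{Spec}\mathcal O_L$, although $\mathfrak p$ is principal. One of the generators $\pm\sqrt3$ is positive at any single given real place, so $X(\mathfrak r')=\emptyset$ for every $\mathfrak r'\neq\mathfrak r$. This is why the narrow class group, and not the class group, appears in the problem.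
\end{example}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
(a) A finite $\mathrm{Cl}^+$-set is a finite disjoint union of orbits $\mathrm{Cl}^+/U_j$. Let $L_j\subseteq H^+$ be the fixed field of $U_j\subseteq\mathrm{Cl}^+\cong\operatorname{Gal}(H^+/K)$, so that $\operatorname{Gal}(L_j/K)\cong\mathrm{Cl}^+/U_j$. By Proposition~\ref{prop:OL}(a), $X=\coprod_j\operatorname{Spec}\mathcal O_{L_j}$ has the required properties.

(b) If $\mathrm{Cl}^+\to\mathrm{Cl}(\mathfrak r')$ is an isomorphism, the relations $\sim_{\mathfrak r}$ and $\sim_{\mathfrak r'}$ coincide, so $X(\mathfrak r')=X(\mathfrak r)$ and Theorem~\ref{thm:A} applies. Otherwise the map has a nontrivial kernel: there is $x\in K^\times$, positive at the places in $\mathfrak r'$, with $[(x)]\neq1$ in $\mathrm{Cl}^+$. Multiplying $x$ by a positive integer preserves both properties, so we may assume $x\in\mathcal O_K$. Let $X=\operatorname{Spec}\mathcal O_{H^+}$, which is finite, hence proper, over $\mathcal O_K$. Then $(x)\sim_{\mathfrak r'}(1)$, so $X(\mathfrak r')$ lies in the equalizer of $\psi_{(x)}$ and $\mathrm{id}$. This is empty by Proposition~\ref{prop:OL}(b), since $((x),H^+/K)\neq1$.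

(c) Let $C=\mathbb Z[i,\frac12]$, which is flat and of finite type over $\mathbb Z$. For odd $p$ the automorphism $\psi_p^*$ sends $i$ to $i^p$, and $(a+bi)^p\equiv a+bi^p\bmod pC$ for $a,b\in\mathbb Z[\frac12]$. The fiber at $2$ is empty, so there is no condition on $\psi_2$. The $\psi_p^*$ lie in the abelian group $\operatorname{Gal}(\mathbb Q(i)/\mathbb Q)$, so $X$ is a $\Lambda$-scheme. Now $(3)\sim_{\mathfrak r}(1)$, and the ideal of the equalizer of $\psi_3$ and $\mathrm{id}$ contains $\psi_3^*(i)-i=-2i$, a unit of $C$. Hence $X(\mathfrak r)=\emptyset$.
\end{proof}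

\begin{remark}\label{rem:flat}
Flatness, which is part of Definition~\ref{def:lambda}, is also needed in Theorem~\ref{thm:A}. The scheme $\operatorname{Spec}\mathbb F_4$ is finite over $\mathbb Z$, and it carries the commuting Frobenius lifts $\psi_2^*(c)=c^2$ and $\psi_p=\mathrm{id}$ for odd $p$. The equalizer of $\psi_2$ and $\mathrm{id}$ is empty, since $c^2-c$ is a unit for $c\notin\mathbb F_2$.
\end{remark}

\section{The method on the projective line}\label{sec:P1}

Let $K=\mathbb Q$ and $X=\mathbb P^1_{\mathbb Z}$ with $\psi_p^*(t)=t^p$. Here $X(\mathfrak r)$ can be computed directly. On the chart $\operatorname{Spec}\mathbb Z[t]$ its ideal is generated by all $t^p-t$, and these are multiples of $t^2-t$; the same holds for $u=1/t$ on the other chart. So $X(\mathfrak r)$ is the disjoint union of the three sections $0$, $1$, $\infty$. We now find this locus again by an argument that does not use the formula for $\psi_p$ in an essential way. Start from the closed point $x$ given by $t=2$ in the fiber over $p=5$. It is not in $X(\mathfrak r)$.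

\emph{Step 1: lift $x$ to a fixed point of $\psi_5$.} Choose any lift to $\mathbb Z_5$, say $t=2$, and apply $\psi_5$ repeatedly: $2,\ 2^5,\ 2^{25},\dots$. If $a\equiv b\bmod 5^j$ with $j\ge1$, then $a^5\equiv b^5\bmod5^{j+1}$. Since $2^5\equiv2\bmod5$, the sequence converges $5$-adically to a solution $y$ of $y^5=y$ with $y\equiv2\bmod 5$. Modulo $25$ we have $2^5\equiv7$ and $7^2\equiv-1$, so $7^5\equiv7$ and $y\equiv 7$. The limit is the Teichm\"uller representative of $2$, a square root of $-1$.

\emph{Step 2: the fixed points of $\psi_5$ form a finite stable set.} The equalizer $F$ of $\psi_5$ and $\mathrm{id}$ is given by $t^5=t$ and $u^5=u$. Its set of algebraic points is $S=\{0,\infty,\pm1,\pm i\}$. It is stable under $G_{\mathbb Q}$ and under every $\psi_q$, because these commute with $\psi_5$. By Step 1, $x$ lies in the closure of $S$.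

\emph{Step 3: the closure of $S$ has finitely many bad primes.} Since $t$ and $t^4-1$ generate the unit ideal, $F=\operatorname{Spec}C$ with $C=\mathbb Z\times\mathbb Z\times\mathbb Z[t]/(t^4-1)$. For odd $q$ the polynomial $t^4-1$ is coprime to its derivative modulo $q$, so $C/qC$ is reduced; and $\psi_q$ permutes $S$, sending $i$ to $i^q$ exactly as the Frobenius element of $q$ in $\operatorname{Gal}(\mathbb Q(i)/\mathbb Q)$ does. For $q=2$ we have $t^4-1\equiv(t-1)^4$, so $C/2C$ is not reduced; and $\psi_2$ is not injective on $S$, while $2$ ramifies in $\mathbb Q(i)$.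

\emph{Step 4: remove the bad primes.} The map $\psi_2$ fixes $0,1,\infty$ and sends $\pm i\mapsto-1\mapsto1$. The images $\psi_2^m(S)$ decrease and stabilize at $T=\psi_4(S)=\{0,1,\infty\}$, which every $\psi_q$ permutes. The point $x$ follows along: $\psi_4(x)$ is the point $t=2^4=1$ of the fiber over $5$, in the closure of $T$.

\emph{Step 5: class field theory.} On a set $T$ that all $\psi_q$ permute, what Step 3 showed for odd $q$ holds for all $q$: the Galois action is unramified at $q$, and $\psi_q$ is the Frobenius element. The Galois action is then abelian, so it factors through $\operatorname{Gal}(H^+/K)$. Here $H^+=\mathbb Q$, which gives $\psi_q=\mathrm{id}$ on $T$ without looking at $T$.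

The right condition in Step 4 is that all $\psi_q$ be bijective, and not merely that the Galois action be unramified: on $\psi_2(S)=\{0,\infty,\pm1\}$ the Galois action is already trivial, but $-1$ is not fixed by $\psi_2$. In general, Steps 1 and 2 are Lemmas~\ref{lem:lift} and~\ref{lem:finite}, Step 3 is Proposition~\ref{prop:frob}, Step 5 is Proposition~\ref{prop:cft}, and Step 4 is carried out in Section~\ref{sec:main}.

\section{Contraction and Teichm\"uller lifts}\label{sec:contraction}

Throughout this section $X$ is a separated $\Lambda$-scheme, $\mathfrak p\in P$ and $n\ge1$. Put $\psi=\psi_{\mathfrak p}^n$ and $Q=N(\mathfrak p)^n$, and let $\pi$ be a uniformizer of $\mathcal O_{K,\mathfrak p}$. On $X_{\mathfrak p}$ the map $\psi$ is the $Q$-Frobenius, so it fixes every point $x\in X_{\mathfrak p}$ and induces a local $\mathcal O_K$-homomorphism $\psi^*\colon A\to A$ of $A=\mathcal O_{X,x}$. As $A/\pi A$ is the local ring of $X_{\mathfrak p}$ at $x$, we have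
\begin{equation}\label{eq:frob}
\psi^*(a)\in a^Q+\pi A\qquad(a\in A).
\end{equation}
If a morphism $y\colon\operatorname{Spec}O\to X$ corresponds to $u\colon A\to O$ under (S2), then $\psi\circ y$ corresponds to $u\circ\psi^*$.

The first lemma says that $\psi$ is a contraction on the set of points of $X$ with values in a discrete valuation ring and with a given reduction.

\begin{lemma}\label{lem:contract}
Let $O$ be a discrete valuation ring with maximal ideal $\mathfrak m$, and an $\mathcal O_K$-algebra with $\mathfrak pO\subseteq\mathfrak m$. Let $x\in X_{\mathfrak p}$ and $A=\mathcal O_{X,x}$, and let $u,v\colon A\to O$ be local $\mathcal O_K$-homomorphisms with $u\equiv v\bmod\mathfrak m^j$ for some $j\ge1$. Then $u\psi^*\equiv v\psi^*\bmod\mathfrak m^{j+1}$. In particular, if $u\psi^*=u$, $v\psi^*=v$ and $u\equiv v\bmod\mathfrak m$, then $u=v$.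
\end{lemma}

\begin{proof}
Elements of $\mathcal O_K\setminus\mathfrak p$ become units in $O$, so $O$ is an $\mathcal O_{K,\mathfrak p}$-algebra with $\pi\in\mathfrak m$. Let $a\in A$, write $\psi^*(a)=a^Q+\pi b$ by \eqref{eq:frob}, and write $u(a)=v(a)+\delta$ with $\delta\in\mathfrak m^j$. Then
\[
u(\psi^*a)-v(\psi^*a)=\bigl((v(a)+\delta)^Q-v(a)^Q\bigr)+\pi\bigl(u(b)-v(b)\bigr).
\]
By the binomial theorem the first term lies in $Q\delta O+\delta^2O$. This is contained in $\mathfrak m^{j+1}$, because $Q\in\mathfrak p$ is a power of the residue characteristic and $2j\ge j+1$. The second term lies in $\mathfrak m\cdot\mathfrak m^j$. For the last assertion, induction gives $u\equiv v\bmod\mathfrak m^j$ for all $j$, and $\bigcap_j\mathfrak m^j=0$.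
\end{proof}

To iterate the contraction we need a complete ring, a starting point in characteristic zero, and a reduction that $\psi$ fixes. On the projective line the starting point was any integer lift. A general $X$ need not be smooth, so a closed point need not lift to an unramified ring; but flatness provides a lift to some discrete valuation ring, and Lemma~\ref{lem:contract} allows any ramification.

\begin{lemma}\label{lem:lift}
Let $x\in X_{\mathfrak p}$ be a closed point such that $[k(x):k(\mathfrak p)]$ divides $n$. There are a complete discrete valuation ring $O\supseteq\mathcal O_K$ whose maximal ideal $\mathfrak m$ contains $\mathfrak p$, and an $\mathcal O_K$-morphism $y\colon\operatorname{Spec}O\to X$ sending the closed point to $x$, with $\psi\circ y=y$.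
\end{lemma}

\begin{proof}
Let $A=\mathcal O_{X,x}$. Since $X$ is flat over $\mathcal O_K$, the element $\pi$ is a nonzerodivisor in $A$. Let $\mathfrak P$ be a minimal prime of $A$; it consists of zerodivisors, so $\pi\notin\mathfrak P$. Thus $A/\mathfrak P$ is a noetherian local domain whose maximal ideal contains the nonzero image of $\pi$, so it is not a field. By (S6) it is dominated by a discrete valuation ring. Let $O$ be the completion of that ring, $\mathfrak m$ its maximal ideal, and $u_0\colon A\to O$ the resulting local homomorphism, which makes $O$ an $\mathcal O_{K,\mathfrak p}$-algebra. The image of $\pi$ is a nonzero element of $\mathfrak m$. The kernel of $\mathcal O_{K,\mathfrak p}\to O$ is a prime ideal not containing $\pi$, so it is zero.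

Put $u_{j+1}=u_j\circ\psi^*$. For $a\in A$, \eqref{eq:frob} gives $u_1(a)\equiv u_0(a)^Q\bmod\mathfrak m$. As $u_0$ is local, the class of $u_0(a)$ in $O/\mathfrak m$ lies in the image of $k(x)$, and all $t\in k(x)$ satisfy $t^Q=t$ because $[k(x):k(\mathfrak p)]$ divides $n$. So $u_1\equiv u_0\bmod\mathfrak m$, and Lemma~\ref{lem:contract} gives $u_{j+1}\equiv u_j\bmod\mathfrak m^{j+1}$ for all $j$. Since $O$ is complete, $u(a)=\lim_ju_j(a)$ defines an $\mathcal O_K$-homomorphism $u\colon A\to O$. It is local because $u\equiv u_0\bmod\mathfrak m$, and $u\circ\psi^*=\lim_ju_{j+1}=u$. Let $y$ correspond to $u$ under (S2).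
\end{proof}

This is the only place where flatness of $X$ is used; compare Remark~\ref{rem:flat}. The ring $O$ is not under control: its fraction field may be transcendental over $K$. The next lemma shows that for proper $X$ the point $y$ is nevertheless algebraic, because $\psi$ has only finitely many fixed points in characteristic zero.

\begin{lemma}\label{lem:finite}
Let $F\subseteq X$ be the equalizer of $\psi$ and $\mathrm{id}$.
\begin{itemize}
\item[(a)] Every closed subscheme of $F_{\mathfrak p}$, including $F_{\mathfrak p}$ itself, is a finite disjoint union of spectra of finite fields.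
\item[(b)] If $X$ is proper, then $F_K$ is finite over $K$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The fiber $F_{\mathfrak p}$ is the equalizer of the $Q$-Frobenius and the identity of $X_{\mathfrak p}$. Cover $X_{\mathfrak p}$ by finitely many affine opens $\operatorname{Spec}B$; the Frobenius preserves each. A closed subscheme of $F_{\mathfrak p}$ meets $\operatorname{Spec}B$ in $\operatorname{Spec}B'$, where $B'$ is a quotient of $B/(b^Q-b:b\in B)$. So $B'$ is a finitely generated $k(\mathfrak p)$-algebra in which every element satisfies $t^Q=t$. The generators are integral over $k(\mathfrak p)$, so $B'$ is finite. A nilpotent $t$ satisfies $t=t^{Q^j}=0$ for large $j$, so $B'$ is reduced. A finite reduced ring is a product of finite fields.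

(b) Let $R=\mathcal O_{K,\mathfrak p}$ and $F_R=F\times_{\mathcal O_K}\operatorname{Spec}R$, which is proper over $R$. By (S3) the points of $F_R$ isolated in their fiber form an open set $U$, and $U\supseteq F_{\mathfrak p}$ by (a). The image of $F_R\setminus U$ in $\operatorname{Spec}R$ is closed by properness and misses the closed point, so it is empty. Hence all points of $F_K$ are isolated. As $F_K$ is quasi-compact it has finitely many points, and it is finite over $K$ by (S3).
\end{proof}

\section{Finite stable sets of algebraic points}\label{sec:stable}

Throughout this section $X$ is a proper $\Lambda$-scheme. A \emph{stable set} is a finite subset $T\subseteq X(\overline K)$ that $G_K$ and all $\psi_{\mathfrak q}$ map into itself. We want to compare the action of $\psi_{\mathfrak q}$ on $T$ with that of Frobenius elements. The set $T$ lives in the generic fiber and the defining property of $\psi_{\mathfrak q}$ lives in the fiber over $\mathfrak q$, so we need an object that contains $T$ and meets every fiber. Let $Z_T$ be the closure in $X$ of the finite set of points of $X$ underlying $T$, with its reduced structure. (The equalizer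 $F$ of Lemma~\ref{lem:finite} is not a substitute, since it need not be flat or reduced: on $\operatorname{Spec}\mathbb Z[\epsilon]/(\epsilon^2)$ with $\psi_p^*(\epsilon)=p\epsilon$, the equalizer of $\psi_5$ and $\mathrm{id}$ is $\operatorname{Spec}\mathbb Z[\epsilon]/(\epsilon^2,4\epsilon)$.)

\begin{lemma}\label{lem:closure}
Let $T$ be a stable set.
\begin{itemize}
\item[(a)] $Z_T=\operatorname{Spec}C$, where $C$ is a finite torsion-free $\mathcal O_K$-algebra, $E=C\otimes_{\mathcal O_K}K$ is a finite product of finite extensions of $K$, and $T=\operatorname{Hom}_K(E,\overline K)=\operatorname{Hom}_{\mathcal O_K}(C,\overline{\mathcal O})$.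
\item[(b)] Each $\psi_{\mathfrak q}$ restricts to an endomorphism of $Z_T$, and $\psi_{\mathfrak q}^*(c)\equiv c^{N(\mathfrak q)}\bmod\mathfrak qC$ for $c\in C$.
\item[(c)] If $\psi_{\mathfrak a}=\psi_{\mathfrak b}$ on $T$, then $\psi_{\mathfrak a}=\psi_{\mathfrak b}$ on $Z_T$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $z_1,\dots,z_e\in X_K$ be the points underlying $T$ and $E_1,\dots,E_e$ their residue fields. Each $E_j$ is finitely generated over $K$ and embeds in $\overline K$, so it is finite over $K$. The $\overline K$-points of $X$ with image $z_j$ are the elements of $\operatorname{Hom}_K(E_j,\overline K)$, on which $G_K$ acts transitively; as $T$ is $G_K$-stable, $T=\coprod_j\operatorname{Hom}_K(E_j,\overline K)$.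

By (S4), $\operatorname{Spec}E_j\to X$ extends to $g_j\colon\operatorname{Spec}\mathcal O_{E_j}\to X$. The source is finite over $\mathcal O_K$ and $X$ is separated, so $g_j$ is proper and its image is closed. By continuity the image lies in the closure of $z_j$, so it equals that closure. Thus $Z_T$ is the union of the images of the $g_j$. It follows that $Z_T$ has finite fibers over $\operatorname{Spec}\mathcal O_K$ and that its generic fiber consists of the points $z_j$. Being closed in $X$, it is proper, hence finite by (S3): $Z_T=\operatorname{Spec}C$ with $C$ finite over $\mathcal O_K$ and reduced. The localization $E=C\otimes K$ is a reduced finite $K$-algebra whose residue fields are the $E_j$, so $E=\prod_jE_j$. If $c\in C$ maps to $0$ in $E$, the closed set where $c$ vanishes contains all $z_j$, hence all of $Z_T$, so $c$ is nilpotent and $c=0$. Thus $C\subseteq E$ is torsion-free. A $K$-homomorphism $E\to\overline K$ is determined by its restriction to $C$, which takes values in $\overline{\mathcal O}$ because $C$ is integral over $\mathcal O_K$.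

(b) The map $\psi_{\mathfrak q}$ sends $\{z_1,\dots,z_e\}$ into itself, so by continuity it sends the closed set $Z_T$ into itself. A morphism from a reduced scheme whose image lies in a closed subset factors through the reduced structure on that subset; this gives an endomorphism $\varphi$ of $Z_T$ with $\iota\varphi=\psi_{\mathfrak q}\iota$, where $\iota\colon Z_T\to X$ is the inclusion. Pass to the fibers over $\mathfrak q$. The $N(\mathfrak q)$-Frobenius commutes with all morphisms of $k(\mathfrak q)$-schemes, so $\iota_{\mathfrak q}\varphi_{\mathfrak q}=\mathrm{Frob}\circ\iota_{\mathfrak q}=\iota_{\mathfrak q}\circ\mathrm{Frob}$. As $\iota_{\mathfrak q}$ is a monomorphism, $\varphi_{\mathfrak q}$ is the Frobenius of $\operatorname{Spec}C/\mathfrak qC$.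

(c) For $c\in C$ and $s\in T$ we have $s(\psi_{\mathfrak a}^*c)=(\psi_{\mathfrak a}s)(c)=(\psi_{\mathfrak b}s)(c)=s(\psi_{\mathfrak b}^*c)$. An element of $E=\prod_jE_j$ killed by all $s\in T$ is zero, so $\psi_{\mathfrak a}^*c=\psi_{\mathfrak b}^*c$.
\end{proof}

The congruence in (b) determines $\psi_{\mathfrak q}s$ modulo a prime $\mathfrak Q$ above $\mathfrak q$. To recover $\psi_{\mathfrak q}s$ itself, the points of $T$ must remain distinct modulo $\mathfrak Q$. The discriminant controls this.

\begin{lemma}\label{lem:disc}
Let $T$, $C$, $E$ be as in Lemma~\ref{lem:closure}.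
\begin{itemize}
\item[(a)] The ring $C/\mathfrak qC$ is reduced for all but finitely many $\mathfrak q\in P$.
\item[(b)] If $C/\mathfrak qC$ is reduced and $\mathfrak Q$ is a maximal ideal of $\overline{\mathcal O}$ above $\mathfrak q$, then $s,t\in T$ with $s\equiv t\bmod\mathfrak Q$ are equal.
\end{itemize}
\end{lemma}

\begin{proof}
Recall that a finite commutative algebra over a perfect field is reduced if and only if its trace form $(a,b)\mapsto\operatorname{Tr}(ab)$ is nondegenerate. Let $r=\dim_KE$. The fields $E_j$ are separable over $K$, so $T=\{s_1,\dots,s_r\}$ has $r$ elements and $\operatorname{Tr}_{E/K}(c)=\sum_is_i(c)$. Hence for $c_1,\dots,c_r\in E$,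
\begin{equation}\label{eq:disc}
d(c_1,\dots,c_r):=\det\bigl(\operatorname{Tr}_{E/K}(c_jc_l)\bigr)_{j,l}=\det\bigl(s_i(c_j)\bigr)_{i,j}^2 .
\end{equation}
The localization $C_{\mathfrak q}=C\otimes\mathcal O_{K,\mathfrak q}$ is finite and torsion-free, hence free of rank $r$ over $\mathcal O_{K,\mathfrak q}$. Therefore $C/\mathfrak qC$ has dimension $r$ over $k(\mathfrak q)$, and the trace of $c\in C_{\mathfrak q}$ lies in $\mathcal O_{K,\mathfrak q}$ and reduces to the trace of its image in $C/\mathfrak qC$.

(a) Choose a $K$-basis $c_1,\dots,c_r$ of $E$ inside $C$. Then $d=d(c_1,\dots,c_r)$ is a nonzero element of $\mathcal O_K$. If $d\notin\mathfrak q$, the images of the $c_j$ are $r$ vectors in $C/\mathfrak qC$ with invertible Gram matrix, so they form a basis and the trace form is nondegenerate. Only finitely many $\mathfrak q$ contain $d$.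

(b) Choose $c_1,\dots,c_r\in C$ that reduce to a basis of $C/\mathfrak qC$. The trace form of $C/\mathfrak qC$ is nondegenerate, so $d(c_1,\dots,c_r)\notin\mathfrak q$, and therefore $d(c_1,\dots,c_r)\notin\mathfrak Q$. By \eqref{eq:disc} the matrix $(s_i(c_j))$ is invertible modulo $\mathfrak Q$, so no two of its rows are congruent modulo $\mathfrak Q$.
\end{proof}

The next proposition is the center of the proof. It translates a property of the fiber of $Z_T$ over $\mathfrak q$ into a property of the self-map $\psi_{\mathfrak q}$ of the finite set $T$, and the latter can be forced by iteration.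

\begin{proposition}\label{prop:frob}
Let $T$ be a stable set with $Z_T=\operatorname{Spec}C$, and let $\mathfrak q\in P$. Then $\psi_{\mathfrak q}$ is bijective on $T$ if and only if $C/\mathfrak qC$ is reduced. In that case, for every maximal ideal $\mathfrak Q$ of $\overline{\mathcal O}$ above $\mathfrak q$, the group $I_{\mathfrak Q}$ acts trivially on $T$ and every Frobenius element at $\mathfrak Q$ acts on $T$ as $\psi_{\mathfrak q}$.
\end{proposition}

\begin{proof}
Put $N=N(\mathfrak q)$. Suppose $\psi_{\mathfrak q}$ is bijective on $T$. A permutation of a finite set has finite order, so $\psi_{\mathfrak q}^m=\mathrm{id}$ on $T$ for some $m\ge1$, and on $Z_T$ by Lemma~\ref{lem:closure}(c). By Lemma~\ref{lem:closure}(b) every element of $C/\mathfrak qC$ satisfies $t^{N^m}=t$, so a nilpotent element is zero and $C/\mathfrak qC$ is reduced.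

Suppose now that $C/\mathfrak qC$ is reduced, and let $s\in T$, viewed as a homomorphism $C\to\overline{\mathcal O}$. For $\sigma\in I_{\mathfrak Q}$ we have $\sigma(s(c))\equiv s(c)\bmod\mathfrak Q$ for all $c$, so $\sigma s=s$ by Lemma~\ref{lem:disc}(b). For a Frobenius element $\sigma$ at $\mathfrak Q$, Lemma~\ref{lem:closure}(b) and $s(\mathfrak qC)\subseteq\mathfrak Q$ give
\[
(\sigma s)(c)=\sigma(s(c))\equiv s(c)^N=s(c^N)\equiv s(\psi_{\mathfrak q}^*c)=(\psi_{\mathfrak q}s)(c)\bmod\mathfrak Q ,
\]
so $\sigma s=\psi_{\mathfrak q}s$ by Lemma~\ref{lem:disc}(b). Frobenius elements exist and act bijectively, so $\psi_{\mathfrak q}$ is bijective on $T$.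
\end{proof}

\begin{remark}\label{rem:proper}
Properness of $X$ enters through Lemma~\ref{lem:closure}(a), and this is the step that fails in Theorem~\ref{thm:C}(c). There $T=X(\overline{\mathbb Q})$ has two elements and all $\psi_p$ permute it, but $Z_T=X$ has no fiber over $2$. Nothing relates $\psi_2$ to the Galois action, and inertia at $2$ acts nontrivially.
\end{remark}

\begin{proposition}\label{prop:cft}
Let $T$ be a stable set on which every $\psi_{\mathfrak q}$ is bijective. Then $G_K$ acts on $T$ through $\operatorname{Gal}(H^+/K)$, the map $\psi_{\mathfrak a}$ acts on $T$ as $(\mathfrak a,H^+/K)$, and $Z_T\subseteq X(\mathfrak r)$.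
\end{proposition}

\begin{proof}
Let $L\subseteq\overline K$ be the fixed field of the kernel of $G_K\to\operatorname{Sym}(T)$. With $E$ as in Lemma~\ref{lem:closure}, $L$ is the compositum of the fields $s(E)$ for $s\in T$; it is finite and Galois over $K$, and $G=\operatorname{Gal}(L/K)$ acts faithfully on $T$. By Proposition~\ref{prop:frob} all inertia groups $I_{\mathfrak Q}$ have trivial image in $G$, so $L/K$ is unramified at all finite primes by (N1). Again by (N1) and Proposition~\ref{prop:frob}, the Frobenius element in $G$ of a prime of $L$ above $\mathfrak q$ acts on $T$ as $\psi_{\mathfrak q}$. By (N2) every element of $G$ is such a Frobenius element. The $\psi_{\mathfrak q}$ commute and the action is faithful, so $G$ is abelian. Hence $L\subseteq H^+$, which is the first assertion. The map $\psi_{\mathfrak q}$ acts as $(\mathfrak q,L/K)$, so by multiplicativity $\psi_{\mathfrak a}$ acts as $(\mathfrak a,L/K)$, the restriction of $(\mathfrak a,H^+/K)$. By (N3) this depends only on the narrow class of $\mathfrak a$. So $\psi_{\mathfrak a}=\psi_{\mathfrak b}$ on $T$ whenever $\mathfrak a\sim_{\mathfrak r}\mathfrak b$. By Lemma~\ref{lem:closure}(c)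 the same holds on $Z_T$, and \eqref{eq:univ} gives $Z_T\subseteq X(\mathfrak r)$.
\end{proof}

Here it matters that $P$ contains every maximal ideal: each $\psi_{\mathfrak q}$ rules out ramification at its own prime $\mathfrak q$, and only with all of them does $L$ lie in $H^+$. Nothing rules out ramification at the real places, which is why $\mathfrak r$ survives in the modulus.

\section{Closed points are attracted to the periodic locus}\label{sec:main}

\begin{proposition}\label{prop:attract}
Let $X$ be a proper $\Lambda$-scheme and $x\in X$ a closed point. There is $\mathfrak b\in\mathrm{Id}_P$ with $\psi_{\mathfrak b}(x)\in X(\mathfrak r)$.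
\end{proposition}

A nonempty proper $X$ has a closed point by (S1), so this proposition proves Theorem~\ref{thm:A}.

\begin{proof}
By (S1), $x\in X_{\mathfrak p}$ for some $\mathfrak p\in P$, and $n=[k(x):k(\mathfrak p)]$ is finite. Let $F$ be the equalizer of $\psi_{\mathfrak p}^n$ and $\mathrm{id}$, and let $S=F(\overline K)$.

\emph{A stable set that sees $x$.} The set $S$ is finite by Lemma~\ref{lem:finite}(b). It consists of the $s\in X(\overline K)$ with $\psi_{\mathfrak p}^ns=s$, and both $G_K$ and the $\psi_{\mathfrak q}$ commute with $\psi_{\mathfrak p}^n$; so $S$ is a stable set. Let $y\colon\operatorname{Spec}O\to X$ be the morphism of Lemma~\ref{lem:lift}. It factors through $F$. Since $\mathcal O_K\subseteq O$, the fraction field of $O$ contains $K$. Choose an algebraic closure $\Omega$ of this fraction field and a $K$-embedding $\overline K\subseteq\Omega$. Then $y$ gives a point $y_\Omega\in F_K(\Omega)$. A $K$-homomorphism from a finite $K$-algebra to $\Omega$ has algebraic image, so $F_K(\Omega)=F_K(\overline K)=S$. Thus $y_\Omega$ is an element $s_0\in S$, and the point of $X$ underlying $s_0$ is the image under $y$ of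 the generic point $\eta$ of $\operatorname{Spec}O$.

\emph{A stable subset that all $\psi_{\mathfrak q}$ permute.} Let $Z_S=\operatorname{Spec}C_S$, and let $B$ be the set of $\mathfrak q\in P$ for which $C_S/\mathfrak qC_S$ is not reduced. It is finite by Lemma~\ref{lem:disc}(a), and $\psi_{\mathfrak q}$ is bijective on $S$ for $\mathfrak q\notin B$ by Proposition~\ref{prop:frob}. Finiteness of $B$ lets us treat all bad primes with one map: put $\mathfrak c=\prod_{\mathfrak q\in B}\mathfrak q$. The finite sets $S\supseteq\psi_{\mathfrak c}(S)\supseteq\psi_{\mathfrak c}^2(S)\supseteq\cdots$ stabilize. Choose $m$ with $\psi_{\mathfrak c}^{m+1}(S)=\psi_{\mathfrak c}^m(S)$, and put $\mathfrak b=\mathfrak c^m$ and $T=\psi_{\mathfrak b}(S)$. As $\psi_{\mathfrak b}$ commutes with $G_K$ and all $\psi_{\mathfrak q}$, the set $T$ is stable. The map $\psi_{\mathfrak c}$ is a surjection of the finite set $T$ onto itself, hence injective on $T$. For $\mathfrak q\in B$ we have $\psi_{\mathfrak c}=\psi_{\mathfrak c\mathfrak q^{-1}}\circ\psi_{\mathfrak q}$, so $\psi_{\mathfrak q}$ is injective on $T$. For $\mathfrak q\notin B$ it is injective on $S\supseteq T$.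 An injective self-map of a finite set is bijective, so every $\psi_{\mathfrak q}$ is bijective on $T$, and $Z_T\subseteq X(\mathfrak r)$ by Proposition~\ref{prop:cft}.

\emph{Specialization.} We have $\psi_{\mathfrak b}s_0\in T$, so $\psi_{\mathfrak b}\circ y$ sends $\eta$ into the closed set $Z_T$. The closed point of $\operatorname{Spec}O$ lies in the closure of $\eta$, so its image $\psi_{\mathfrak b}(x)$ lies in $Z_T\subseteq X(\mathfrak r)$.
\end{proof}

The map $\psi_{\mathfrak p}$ fixes the point $x$, so it cannot help to move $x$. Accordingly $\mathfrak p\notin B$, since $\psi_{\mathfrak p}^n=\mathrm{id}$ on $S$, and the ideal $\mathfrak b$ found above is prime to $\mathfrak p$.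

\section{The periodic locus is \'etale}\label{sec:etale}

We prove Theorem~\ref{thm:B}. In part (a) the fibers of $X(\mathfrak r)$ are reduced because a power of Frobenius is the identity on them. Flatness is less evident, since $X(\mathfrak r)$ is an intersection of equalizers, and Section~\ref{sec:stable} showed an equalizer that is not flat. The uniqueness statement in Lemma~\ref{lem:contract} supplies it: the Teichm\"uller lift of a closed point of $X(\mathfrak r)$ lies in $X(\mathfrak r)$.

\begin{proof}[Proof of Theorem~\ref{thm:B}(a)]
Let $\iota\colon X(\mathfrak r)\to X$ be the inclusion. If $\mathfrak a\sim_{\mathfrak r}\mathfrak b$, then $\psi_{\mathfrak a}\psi_{\mathfrak q}\iota=\psi_{\mathfrak q}\psi_{\mathfrak a}\iota=\psi_{\mathfrak q}\psi_{\mathfrak b}\iota=\psi_{\mathfrak b}\psi_{\mathfrak q}\iota$. By \eqref{eq:univ}, $\psi_{\mathfrak q}\iota$ factors through $X(\mathfrak r)$, which is stability.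

By (S5) it suffices to prove \'etaleness at a closed point $x$ of $X(\mathfrak r)$. Let $\mathfrak q\in P$ be the prime below $x$, let $\pi$ be a uniformizer of $\mathcal O_{K,\mathfrak q}$, and let $D=\mathcal O_{X(\mathfrak r),x}$.

\emph{$D/\pi D$ is a field.} Let $h$ be the order of $[\mathfrak q]$ in $\mathrm{Cl}^+$. Then $\mathfrak q^h\sim_{\mathfrak r}(1)$, so $X(\mathfrak r)$ is a closed subscheme of the equalizer of $\psi_{\mathfrak q}^h$ and $\mathrm{id}$. By Lemma~\ref{lem:finite}(a), $X(\mathfrak r)_{\mathfrak q}$ is a finite disjoint union of spectra of fields, and its local ring $D/\pi D$ at $x$ is the field $k(x)$.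

\emph{$\pi$ is not nilpotent in $D$.} Let $n=[k(x):k(\mathfrak q)]$, let $\psi=\psi_{\mathfrak q}^n$, and let $y\colon\operatorname{Spec}O\to X$ be given by Lemma~\ref{lem:lift} for the closed point $x$ of $X$. Let $\mathfrak a\sim_{\mathfrak r}\mathfrak b$. By commutativity $\psi_{\mathfrak a}y$ and $\psi_{\mathfrak b}y$ are both fixed by $\psi$. The restriction of $y$ to $\operatorname{Spec}O/\mathfrak m$ factors through $\operatorname{Spec}k(x)$, hence through $X(\mathfrak r)$, so $\psi_{\mathfrak a}y$ and $\psi_{\mathfrak b}y$ have the same restriction to $\operatorname{Spec}O/\mathfrak m$ by \eqref{eq:univ}. In particular they send the closed point to the same point $x'\in X_{\mathfrak q}$, and under (S2) they correspond to local homomorphisms $u,v\colon\mathcal O_{X,x'}\to O$ with $u\equiv v\bmod\mathfrak m$, $u\psi^*=u$ and $v\psi^*=v$. Lemma~\ref{lem:contract} gives $u=v$, that is, $\psi_{\mathfrak a}y=\psi_{\mathfrak b}y$. By \eqref{eq:univ}, $y$ factors through $X(\mathfrak r)$, which gives an $\mathcal O_K$-homomorphism $D\to O$. The image of $\pi$ in the domain $O\supseteq\mathcal O_{K,\mathfrak q}$ is nonzero, so $\pi$ is not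 nilpotent in $D$.

\emph{$D$ is a discrete valuation ring with uniformizer $\pi$.} The noetherian local ring $D$ has maximal ideal $\pi D$, and $\bigcap_j\pi^jD=0$ by Krull's intersection theorem. So a nonzero $a\in D$ can be written $a=\pi^jw$ with $j$ maximal; then $w\notin\pi D$ is a unit. A product $\pi^jw\cdot\pi^{j'}w'$ of two such elements is nonzero because $\pi$ is not nilpotent. Hence $D$ is a domain with principal nonzero maximal ideal, that is, a discrete valuation ring. In particular $\pi$ is a nonzerodivisor, and $X(\mathfrak r)$ is \'etale at $x$ by (S5).
\end{proof}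

\begin{proof}[Proof of Theorem~\ref{thm:B}(b)]
The scheme $X(\mathfrak r)$ is closed in $X$, hence proper over $\mathcal O_K$. It is \'etale by (a), so its fibers are finite, and it is finite by (S3). Let $T=X(\mathfrak r)(\overline K)$. This is a finite set, stable under $G_K$, and stable under all $\psi_{\mathfrak q}$ by (a). By \eqref{eq:univ}, $\psi_{\mathfrak a}|_T$ depends only on $[\mathfrak a]\in\mathrm{Cl}^+$. If $h$ is the order of $[\mathfrak q]$, then $\psi_{\mathfrak q}^h=\mathrm{id}$ on $T$, so every $\psi_{\mathfrak q}$ is bijective on $T$ and $T$ is a $\mathrm{Cl}^+$-set. By Proposition~\ref{prop:cft}, $G_K$ acts on $T$ through $\operatorname{Gal}(H^+/K)$, and the element $(\mathfrak a,H^+/K)$ corresponding to $[\mathfrak a]$ acts as $\psi_{\mathfrak a}$. Every class contains an integral ideal, so the two actions of $\mathrm{Cl}^+\cong\operatorname{Gal}(H^+/K)$ agree.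

Write $X(\mathfrak r)=\operatorname{Spec}C$. By the proof of (a), the localizations of the noetherian ring $C$ at its maximal ideals are discrete valuation rings. So $C$ is a finite product of integrally closed domains $C_i$. Each $C_i$ is finite and flat over $\mathcal O_K$, so its fraction field $L_i=C_i\otimes K$ is a finite extension of $K$, and $C_i$, being integral over $\mathcal O_K$ and integrally closed, equals $\mathcal O_{L_i}$. A $K$-embedding $s\colon L_i\to\overline K$ is an element of $T$, so it is fixed by $\operatorname{Gal}(\overline K/H^+)$, and $s(L_i)\subseteq H^+$.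
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(c)]
The first assertion is Proposition~\ref{prop:attract}. A nonempty closed subset $Y$ stable under all $\psi_{\mathfrak q}$ contains a closed point $x$ of $X$ by (S1), and then $\psi_{\mathfrak b}(x)\in Y\cap X(\mathfrak r)$. If $X\neq\emptyset$, then by Theorem~\ref{thm:A} and (b) some component $\operatorname{Spec}\mathcal O_{L_i}$ occurs in $X(\mathfrak r)$, and the inclusion $\mathcal O_{L_i}\subseteq\mathcal O_{H^+}$ is a point of $X(\mathfrak r)(\mathcal O_{H^+})$. If moreover $\mathrm{Cl}^+=1$, then $H^+=K$, so this is a point of $X(\mathcal O_K)$; and $\mathfrak q\sim_{\mathfrak r}(1)$ for all $\mathfrak q$, so it is fixed by all $\psi_{\mathfrak q}$ by \eqref{eq:univ}.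
\end{proof}

\begin{thebibliography}{9}

\bibitem{BdS}
James Borger and Bart de Smit, \emph{Explicit class field theory and the algebraic geometry of $\Lambda$-rings}, arXiv:1809.02295 (2018).

\bibitem{EGA}
EGA II, 7.1.7.

\bibitem{Hartshorne}
Hartshorne, Ex.~II.4.11.

\bibitem{Neukirch}
Neukirch, \emph{Algebraic Number Theory}, VI.7.

\end{thebibliography}
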